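\title{Permutations with few distinct consecutive sums}

\begin{abstract}
For a permutation $a$ of $\{1,\dots,n\}$ let $S(a)$ be the set of sums of consecutive terms of $a$. Is $|S(a)|\ge c_\delta n^{2-\delta}$ for every $\delta>0$? We show that the answer is no: for every $n$ some permutation has $|S(a)|=O(n^{7/4-\eta})$, where $\eta>0$ is an absolute constant. The permutations are built digit by digit in balanced ternary from a random $3$-coloring. In the other direction, every permutation has $|S(a)|\ge \frac18 n^{3/2}$.
\end{abstract}

\section{Introduction}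

For a finite sequence $a=(a_1,\dots,a_n)$ of integers let
\[
S(a)=\{a_u+a_{u+1}+\dots+a_v \;:\; 1\le u\le v\le n\}
\]
be the set of its \emph{consecutive sums}. There are $\binom{n+1}{2}$ pairs $(u,v)$, so $|S(a)|\le\binom{n+1}{2}$, and $|S(a)|$ falls below this bound to the extent that different pairs give the same sum. We write $[n]=\{1,\dots,n\}$, and a \emph{permutation of $[n]$} is a sequence $a_1,\dots,a_n$ that is a rearrangement of $1,\dots,n$. How small can $|S(a)|$ be for a permutation?

For arbitrary sequences the obvious source of coincidences is repetition: the constant sequence $1,1,\dots,1$ has only $n$ consecutive sums. A permutation repeats nothing. It may still have coincidences, such as $1+2=3$ in the permutation $1,2,3$, but in the first example one tries they are sparse. For the identity permutation $a_i=i$, a sum equal to $h$ satisfies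
\[
2h=(v-u+1)(u+v),
\]
so the pair $(u,v)$ is determined by $h$ and the divisor $v-u+1$ of $2h$. By the divisor bound, for every $\varepsilon>0$ there is $C_\varepsilon$ such that every integer $N\ge1$ has at most $C_\varepsilon N^\varepsilon$ divisors. Since $2h\le n(n+1)\le 2n^2$, each value is attained at most $C_{\delta/2}(2n^2)^{\delta/2}$ times, and $|S(a)|\ge c_\delta n^{2-\delta}$ for every $\delta>0$. One may guess that no ordering of $1,\dots,n$ does essentially better than the most regular one. This is the content of the following question from Konieczny's paper \cite{Kon}.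

\begin{quote}
\emph{Is it true that for every $\delta>0$ there is a constant $c_\delta>0$ such that $|S(a)|\ge c_\delta n^{2-\delta}$ for every $n$ and every permutation $a$ of $[n]$?}
\end{quote}

The answer is no. The shortest route to it is the following theorem.

\begin{theorem}\label{thm:A}
For every $m\ge1$ and $n=2\cdot 3^{6m}$ there is a permutation $a$ of $[n]$ with $|S(a)|\le(60m+17)\,n^{11/6}$.
\end{theorem}

Here $m=O(\log n)$, so an inequality $c\,n^{2-\delta}\le(60m+17)n^{11/6}$ with $c>0$ and $\delta<\frac16$ fails for large $m$. A finer count for the same family of permutations gives a better exponent, for all $n$.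

\begin{theorem}\label{thm:B}
There are constants $\eta>0$ and $C$ such that for every $n\ge1$ some permutation $a$ of $[n]$ has $|S(a)|\le Cn^{7/4-\eta}$.
\end{theorem}

The absence of repetition does force many sums, though fewer than guessed.

\begin{theorem}\label{thm:C}
Every permutation $a$ of $[n]$ has $|S(a)|\ge\frac18 n^{3/2}$.
\end{theorem}

\begin{corollary}\label{cor:range}
For $\delta\ge\frac12$ there is $c_\delta>0$ such that $|S(a)|\ge c_\delta n^{2-\delta}$ for all $n$ and all permutations $a$ of $[n]$. For $\delta\le\frac14$ there is no such $c_\delta$.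
\end{corollary}

\begin{proof}
If $\delta\ge\frac12$, then $n^{3/2}\ge n^{2-\delta}$, and Theorem~\ref{thm:C} allows $c_\delta=\frac18$. If $\delta\le\frac14$ and $c_\delta$ existed, Theorem~\ref{thm:B} would give $c_\delta n^{7/4}\le c_\delta n^{2-\delta}\le Cn^{7/4-\eta}$ for all $n$, which is false for large $n$.
\end{proof}

We do not determine the exact threshold in $(\frac14,\frac12]$.

Section~\ref{sec:zigzag} shows the mechanism on a permutation that saves a factor of $2$ and explains how to compound this saving. Sections~\ref{sec:construction} and~\ref{sec:random} build the permutations, Sections~\ref{sec:A} and~\ref{sec:B} count their sums in two ways, and Section~\ref{sec:C}, which needs only the first paragraph of Section~\ref{sec:zigzag}, proves the lower bound.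

\section{Prefix sums and the zigzag permutation}\label{sec:zigzag}

Let $p_0=0$ and $p_i=a_1+\dots+a_i$ be the \emph{prefix sums} of $a$. Then
\[
S(a)=\{p_v-p_u \;:\; 0\le u<v\le n\}.
\]
For a permutation, $p_0<p_1<\dots<p_n$, and the gaps between neighbors are $1,\dots,n$ in some order. We want such a set to have few differences. An arithmetic progression has few differences, but all its gaps are equal. Two interleaved progressions with different steps can have all gaps distinct.

\begin{example}\label{ex:zigzag}
Let $n=2K$ and $a=(1,\,n,\,2,\,n-1,\,\dots,\,K,\,K+1)$. Each pair of terms $a_{2y+1},a_{2y+2}$ has sum $n+1$ and $a_{2y+1}=y+1$, so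
\[
p_{2y}=y(n+1)\quad(0\le y\le K),\qquad p_{2y+1}=y(n+2)+1\quad(0\le y<K).
\]
The differences $p_v-p_u$ with $u\equiv v\pmod 2$ are multiples $d(n+1)$ with $1\le d\le K$ or $d(n+2)$ with $1\le d\le K-1$: at most $2K-1$ values. There are $K(K+1)$ pairs $u<v$ of opposite parity. Hence $|S(a)|\le K^2+3K-1$, about half of $\binom{n+1}{2}$. For $n=6$ the permutation is $1,6,2,5,3,4$, with prefix sums $0,1,7,9,14,17,21$, and the nine sums of even length take only the five values $7,14,21,8,16$.
\end{example}

To generalize this, let $n=MK$ with $K$ odd and write $a$ row by row into an array with $K$ rows and $M$ columns, so that column $s$ (for $0\le s<M$) contains the numbers $sK+1,\dots,sK+K$. Label the rows, from top to bottom, by the integers $\rho$ with $|\rho|\le\frac{K-1}2$, and suppose that the entry in row $\rho$ and column $s$ is the center $sK+\frac{K+1}2$ of its column plus $f_{s+1}(\rho)-f_s(\rho)$, where $f_0=f_M=0$. The perturbations telescope. All rows have the same sum $T$, and the prefix sum just before that entry is $T\rho+f_s(\rho)$ plus a constant depending only on $s$. Two demands are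 in tension:
\begin{itemize}
\item each $f_{s+1}-f_s$ must permute the row labels, so that $a$ is a permutation;
\item for most pairs of columns $(s,t)$ the expression $T(\rho'-\rho)+f_t(\rho')-f_s(\rho)$ must take far fewer than $K^2$ values.
\end{itemize}
The zigzag permutation has $M=2$, $f_0=0$ and $f_1=\mathrm{id}$. For larger even $M$ one can let $f_s$ alternate between $0$ and $\mathrm{id}$. If $f_s=f_t$, the expression is $T(\rho'-\rho)$ or $(T+1)(\rho'-\rho)$ and takes $2K-1$ values. If $f_s=0$ and $f_t=\mathrm{id}$, it is $(T+1)\rho'-T\rho$, and these $K^2$ numbers are distinct: a coincidence forces $T$ to divide a difference of two row labels, and $T>K$. Half of the pairs of columns save nothing, and the gain stays at a factor of $2$.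

The idea is to make the choice between $0$ and $\mathrm{id}$ \emph{separately for each digit} of $\rho$. Let $K=3^k$ and write $\rho$ with $k$ ternary digits. A digit on which columns $s$ and $t$ make the same choice contributes $2\cdot3-1=5$ possibilities instead of $3^2=9$. If the choices of two columns behave like independent coin flips, the expected count for the pair is $(\frac{5+9}2)^k=7^k$ instead of $9^k=K^2$, and this saves a power of $K$.

The obstacle is the first demand. It requires adjacent columns to make different choices at every digit; with two choices, each digit must alternate forever, and columns of opposite parity disagree at every digit as before. A third choice, compatible with both $0$ and $\mathrm{id}$, lets a digit skip a beat and change the phase of its alternation.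

\section{Permutations from colorings}\label{sec:construction}

Let $D=\{-1,0,1\}$ and define $w_0,w_1,w_2\colon D\to D$ by
\[
w_0(x)=0,\qquad w_1(x)=x,\qquad w_2(-1)=0,\quad w_2(0)=-1,\quad w_2(1)=1 .
\]
We call the indices $0,1,2$ \emph{colors}.

\begin{lemma}\label{lem:w}
For any two colors $\alpha\ne\beta$ the map $w_\beta-w_\alpha$ is a bijection $D\to D$.
\end{lemma}

\begin{proof}
The values at $x=-1,0,1$ are $(-1,0,1)$ for $w_1-w_0$, $(0,-1,1)$ for $w_2-w_0$, and $(1,-1,0)$ for $w_2-w_1$. The other three maps are the negatives of these, and $D=-D$.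
\end{proof}

\begin{remark}
Binary digits admit no such triple. If three integer-valued maps $w_\alpha$ on $\{0,1\}$ had pairwise differences that map $\{0,1\}$ onto two consecutive integers, the three integers $w_\alpha(1)-w_\alpha(0)$ would pairwise differ by exactly $1$.
\end{remark}

Fix $k\ge1$ and $M\ge2$, and put $K=3^k$ and $n=MK$. For $x=(x_1,\dots,x_k)\in D^k$ let $\langle x\rangle=\sum_{j=1}^k 3^{j-1}x_j$. Recall \emph{balanced ternary}: $\langle\cdot\rangle$ is a bijection from $D^k$ onto the set $I$ of integers in $[-\frac{K-1}2,\frac{K-1}2]$. Indeed, it is injective because the digits are recovered one at a time by reduction modulo $3$, its values lie in $I$, and $|I|=K$. For $0\le y<K$ let $x^{(y)}\in D^k$ be the element with $\langle x^{(y)}\rangle=y-\frac{K-1}2$.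

\begin{definition}\label{def:coloring}
A \emph{coloring} is a family of colors $c_j(s)\in\{0,1,2\}$, for $1\le j\le k$ and $0\le s\le M$, such that for every $j$
\[
c_j(0)=c_j(M)=0\qquad\text{and}\qquad c_j(s)\ne c_j(s+1)\quad\text{for }0\le s<M.
\]
\end{definition}

Given a coloring, put $F_s(x)=\sum_{j=1}^k3^{j-1}w_{c_j(s)}(x_j)$ for $0\le s\le M$, and define a sequence $a$ of length $n$ by
\begin{equation}\label{eq:a}
a_{yM+s+1}=sK+\tfrac{K+1}2+F_{s+1}(x^{(y)})-F_s(x^{(y)})\qquad(0\le y<K,\ 0\le s<M).
\end{equation}
Let $T=\sum_{s<M}(sK+\frac{K+1}2)$. For columns $0\le s,t<M$ let $\Delta(s,t)$ be the number of distinct values of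
\begin{equation}\label{eq:Delta}
\sum_{j=1}^k3^{j-1}\Bigl[T(x_j'-x_j)+w_{c_j(t)}(x'_j)-w_{c_j(s)}(x_j)\Bigr]
\end{equation}
as $x,x'$ range over $D^k$. Trivially $\Delta(s,t)\le9^k$.

\begin{proposition}\label{prop:construction}
For every coloring, the sequence $a$ in \eqref{eq:a} is a permutation of $[n]$, and
\[
|S(a)|\le n+\sum_{0\le s,t<M}\Delta(s,t).
\]
\end{proposition}

\begin{proof}
Fix $s$. Since $c_j(s)\ne c_j(s+1)$, Lemma~\ref{lem:w} shows that applying $w_{c_j(s+1)}-w_{c_j(s)}$ in coordinate $j$, for each $j$, is a bijection of $D^k$. The map $F_{s+1}-F_s$ is this bijection followed by $\langle\cdot\rangle$, so it is a bijection from $D^k$ onto $I$. Thus, as $y$ varies, \eqref{eq:a} takes each value in $\{sK+1,\dots,sK+K\}$ once. These sets partition $[n]$ as $s$ varies, so $a$ is a permutation.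

The condition $c_j(0)=c_j(M)=0$ gives $F_0=F_M=0$. Summing \eqref{eq:a} over $0\le s<M$, the terms $F$ telescope to $0$, so each row has sum $T$. With $\Psi(s)=\sum_{r<s}(rK+\frac{K+1}2)$, the first $s$ entries of row $y$ have sum $\Psi(s)+F_s(x^{(y)})$. Therefore, for $0\le y<K$, $0\le s<M$ and $x=x^{(y)}$,
\[
p_{yM+s}=yT+\Psi(s)+F_s(x)=T\langle x\rangle+F_s(x)+\Psi(s)+T\,\tfrac{K-1}2 .
\]
This describes $p_0,\dots,p_{n-1}$. The difference of the prefix sums indexed by $(t,x')$ and $(s,x)$ equals $\Psi(t)-\Psi(s)$ plus the expression \eqref{eq:Delta}, so for fixed $(s,t)$ it takes at most $\Delta(s,t)$ values. The remaining elements of $S(a)$ are the differences $p_n-p_u$, of which there are $n$.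
\end{proof}

\begin{example}
Let $k=1$. For $M=2$ the colors $0,1,0$ give the zigzag permutation $1,6,2,5,3,4$. For $M=3$ the colors $0,1,2,0$ give the columns $2+(w_1-w_0)$, $5+(w_2-w_1)$ and $8+(w_0-w_2)$, that is, the array
\[
\begin{array}{c|ccc}
 & s=0 & s=1 & s=2\\ \hline
x=-1 & 1&6&8\\
x=0 & 2&4&9\\
x=1 & 3&5&7
\end{array}
\]
with all row sums equal to $T=15$, and the permutation $1,6,8,2,4,9,3,5,7$. A closed sequence of odd length $M=3$ is impossible with two colors; color $2$ has changed the phase.
\end{example}

\section{A random coloring}\label{sec:random}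

We need a coloring in which the colors of two typical columns look independent. The saving comes from the linear maps $w_0$ and $w_1$, so color $2$ should be rare: we want it at most once in each column. Each digit will alternate between $0$ and $1$ along a block of $k$ consecutive columns and then choose its phase afresh, inserting color $2$ if the phase changes. The blocks of the $k$ digits are staggered so that in each column at most one digit begins a new block.

From now on $k\ge2$, and $M\ge2$ is even. For $1\le j\le k$ and $0\le s\le M-1$ put
\[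
q_j(s)=\Bigl\lfloor\frac{s-j}{k}\Bigr\rfloor+1\ \ge 0 .
\]
The sets on which $q_j$ is constant are the \emph{$j$-blocks}. Block $0$ consists of the columns $s<j$; block $q\ge1$ starts at $s=j+(q-1)k$ and has length $k$, except that the last block may be cut short at $M-1$. Assign to each $j$-block $q$ a \emph{phase} $\varepsilon_{j,q}\in\{0,1\}$: the phases of block $0$ and of the last block $q_j(M-1)$ are $0$, and all other phases, over all $j$, are independent uniform random bits. The \emph{default color} $\bar c_j(s)\in\{0,1\}$ is given by
\[
\bar c_j(s)\equiv s+\varepsilon_{j,q_j(s)}\pmod2 .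
\]
Put $c_j(s)=2$ if $s$ is the first element of a $j$-block $q\ge1$ with $\varepsilon_{j,q}\ne\varepsilon_{j,q-1}$, and $c_j(s)=\bar c_j(s)$ for all other $s\le M-1$. Finally put $c_j(M)=0$.

\begin{example}
Let $k=3$ and $M=10$, and let the phases of the four blocks be $(0,1,0,0)$ for $j=1$, $(0,1,1,0)$ for $j=2$, and $(0,0,1,0)$ for $j=3$. With a bar before the start of each block $q\ge1$, the colors are
\[
\begin{array}{c|cccccccccc}
s&0&1&2&3&4&5&6&7&8&9\\ \hline
c_1(s)&0&\multicolumn{1}{|c}{2}&1&0&\multicolumn{1}{|c}{2}&1&0&\multicolumn{1}{|c}{1}&0&1\\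
c_2(s)&0&1&\multicolumn{1}{|c}{2}&0&1&\multicolumn{1}{|c}{0}&1&0&\multicolumn{1}{|c}{2}&1\\
c_3(s)&0&1&0&\multicolumn{1}{|c}{1}&0&1&\multicolumn{1}{|c}{2}&0&1&\multicolumn{1}{|c}{2}
\end{array}
\]
\end{example}

Columns that share a block, or lie in a first or last block, are not independent. Call an ordered pair $(s,t)$ \emph{far} if $|s-t|\ge k$ and $s,t\in[k,M-1-k]$, and \emph{near} otherwise.

\begin{lemma}\label{lem:random}
\begin{enumerate}
\item[(a)] For every choice of the phases, $(c_j(s))$ is a coloring.
\item[(b)] For every choice of the phases and every $s$, at most one $j$ has $c_j(s)=2$.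
\item[(c)] If $(s,t)$ is far, the pairs $(\bar c_j(s),\bar c_j(t))$ for $1\le j\le k$ are independent and uniformly distributed on $\{0,1\}^2$.
\item[(d)] At most $6kM$ pairs are near.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $j$ and $0\le s<M-1$; note that $c_j(s)\in\{\bar c_j(s),2\}$. Suppose first that $s$ and $s+1$ lie in the same block, or in consecutive blocks with the same phase. Then $c_j(s+1)=\bar c_j(s+1)$, and this differs from $\bar c_j(s)$ and from $2$, hence from $c_j(s)$. Otherwise $s+1$ starts a block whose phase differs from the previous one, and $c_j(s+1)=2$. Then $s$ lies in block $0$ or is the last element of a block of full length $k\ge2$; in neither case is it the first element of a block $q\ge1$, so $c_j(s)\ne2$. At the ends, $0$ lies in block $0$, so $c_j(0)=\bar c_j(0)=0$. Since $M$ is even and the last phase is $0$, we have $\bar c_j(M-1)=1$, so $c_j(M-1)\in\{1,2\}$ differs from $c_j(M)=0$. (These are the only uses of $k\ge2$ and of the parity of $M$.)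

(b) If $c_j(s)=2$, then $s$ starts a $j$-block $q\ge1$, so $s\equiv j\pmod k$. This determines $j\in\{1,\dots,k\}$.

(c) Fix $j$. Since $q_j$ is nondecreasing and $q_j(s+k)=q_j(s)+1$, the condition $|s-t|\ge k$ gives $q_j(s)\ne q_j(t)$. If $k\le s\le M-1-k$, then $s\ge j$ gives $q_j(s)\ge1$, and $q_j(s)<q_j(s+k)\le q_j(M-1)$; the same holds for $t$. So the $2k$ phases $\varepsilon_{j,q_j(s)},\varepsilon_{j,q_j(t)}$ are distinct random bits, none of them fixed, and the default colors are obtained from them by adding the constants $s,t$ modulo $2$.

(d) At most $(2k-1)M$ pairs have $|s-t|<k$. At most $2k$ columns lie outside $[k,M-1-k]$, so at most $4kM$ pairs contain such a column.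
\end{proof}

\begin{proposition}\label{prop:average}
Let $k\ge2$, let $M\ge2$ be even, and let $B\ge0$ be such that $\mathbb E\,\Delta(s,t)\le B$ for every far pair $(s,t)$. Then some permutation $a$ of $[M3^k]$ satisfies
\[
|S(a)|\le M3^k+6kM9^k+M^2B .
\]
\end{proposition}

\begin{proof}
Take expectations in Proposition~\ref{prop:construction}, using $\Delta\le9^k$ for the at most $6kM$ near pairs and $\mathbb E\,\Delta\le B$ for the at most $M^2$ far pairs. The right side above bounds $\mathbb E\,|S(a)|$, and some choice of the phases does no worse than the expectation.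
\end{proof}

This bound dictates the shape of the array. Suppose $B=O(3^{(2-\theta)k})$ with $\theta>0$, and let $K=3^k=n^\gamma$, so $M=n^{1-\gamma}$. The near pairs contribute $O(n^{1+\gamma}\log n)$ and favor few rows; the far pairs contribute $O(n^{2-\gamma\theta})$ and favor many. The exponents agree when
\begin{equation}\label{eq:balance}
\gamma=\frac1{1+\theta},\qquad\text{and then}\qquad 2-\gamma\theta=1+\gamma .
\end{equation}
The value $\theta=\frac15$ corresponds to $\gamma=\frac56$ and the exponent $\frac{11}6$; any $\theta>\frac13$ gives an exponent below $\frac74$. It remains to estimate $\mathbb E\,\Delta(s,t)$.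

\section{Counting digit by digit: the exponent $11/6$}\label{sec:A}

\begin{lemma}\label{lem:seven}
For every far pair $(s,t)$ we have $\mathbb E\,\Delta(s,t)\le4\cdot7^k$.
\end{lemma}

\begin{proof}
For colors $\alpha,\beta$ let $N(\alpha,\beta)$ be the number of distinct pairs $(\xi'-\xi,\ w_\beta(\xi')-w_\alpha(\xi))$ with $\xi,\xi'\in D$. The $j$th bracket in \eqref{eq:Delta} is determined by such a pair, so
\[
\Delta(s,t)\le\prod_{j=1}^kN\bigl(c_j(s),c_j(t)\bigr).
\]
Always $N\le9$. Moreover $N(0,0)=N(1,1)=5$, since the pairs are $(d,0)$ and $(d,d)$, respectively, with $|d|\le2$.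

Independence is available for the default colors, so we pass to them. Let $N_j=5$ if $\bar c_j(s)=\bar c_j(t)$ and $N_j=9$ otherwise. If neither $c_j(s)$ nor $c_j(t)$ is $2$, these colors equal the default ones and $N(c_j(s),c_j(t))\le N_j$. By Lemma~\ref{lem:random}(b) this covers all but at most two $j$, and for those $N\le9\le\frac95N_j$. Hence $\Delta(s,t)\le\frac{81}{25}\prod_jN_j\le4\prod_jN_j$ for every choice of the phases. By Lemma~\ref{lem:random}(c) the $N_j$ are independent with mean $\frac{5+9}2=7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]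
Take $k=5m$ and $M=2\cdot3^m$, so that $n=M3^k=2\cdot3^{6m}$. By Proposition~\ref{prop:average} and Lemma~\ref{lem:seven}, some permutation of $[n]$ has $|S(a)|\le n+6kM9^k+4M^27^k$. Here $6kM9^k=60m\cdot3^{11m}$. Since $7^5=16807<19683=3^9$,
\[
4M^27^k=16\cdot3^{2m}\cdot7^{5m}\le16\cdot3^{11m}.
\]
Both $n$ and $3^{11m}=(n/2)^{11/6}$ are at most $n^{11/6}$, so $|S(a)|\le(60m+17)\,n^{11/6}$.
\end{proof}

\section{Counting with carries: an exponent below $7/4$}\label{sec:B}

The count above treats the digits as unrelated, and this is wasteful. A difference $x_j'-x_j$ ranges over $\{-2,\dots,2\}$, and ternary expansions with five admissible digits are not unique. If two columns both have color $0$ on $\ell$ consecutive digits, Lemma~\ref{lem:seven} charges $5^\ell$, while the difference of two numbers from an interval of length $3^\ell$ takes only $2\cdot3^\ell-1$ values; for $\ell=2$ this is $17$ instead of $25$. To exploit these carries we separate \eqref{eq:Delta} into a multiple of $T$ and a multiple of $T+1$, as in the zigzag permutation, and count the values of the two coefficients.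

\subsection*{Reduction to two digit sums}

Fix columns $s,t$. Say that $j\in\{1,\dots,k\}$ has \emph{type $00$} if $\bar c_j(s)=\bar c_j(t)=0$, \emph{type $11$} if $\bar c_j(s)=\bar c_j(t)=1$, and is \emph{mixed} otherwise. Define $r,r'\in\{0,1,2\}^k$ by
\[
(r_j,r_j')=(2,0),\ (0,2),\ (1,1)\qquad\text{for $j$ of type $00$, of type $11$, mixed.}
\]
For a vector $r$ of $k$ nonnegative integers let $R(r)$ be the number of distinct values of $\sum_{j=1}^k3^{j-1}\alpha_j$ with $\alpha_j\in\mathbb Z$, $|\alpha_j|\le r_j$.

\begin{lemma}\label{lem:split}
For every choice of the phases, $\Delta(s,t)\le81\,R(r)R(r')$.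
\end{lemma}

\begin{proof}
Let $J$ be the set of $j$ with $2\in\{c_j(s),c_j(t)\}$; then $|J|\le2$ by Lemma~\ref{lem:random}(b). Fix the digits $x_j,x_j'$ for $j\in J$, in one of at most $9^2=81$ ways; this fixes the contribution of $J$ to \eqref{eq:Delta}. For $j\notin J$ the colors are the default ones, and the $j$th bracket in \eqref{eq:Delta} equals $T\alpha_j+(T+1)\beta_j$, where
\[
\begin{array}{c|cccc}
(c_j(s),c_j(t))&(0,0)&(1,1)&(0,1)&(1,0)\\ \hline
\alpha_j&x_j'-x_j&0&-x_j&x_j'\\
\beta_j&0&x_j'-x_j&x_j'&-x_j
\end{array}
\]
In each case $|\alpha_j|\le r_j$ and $|\beta_j|\le r'_j$. Setting $\alpha_j=\beta_j=0$ for $j\in J$, which also respects these bounds, the contribution of the digits outside $J$ is $T\sum_j3^{j-1}\alpha_j+(T+1)\sum_j3^{j-1}\beta_j$. The two sums take at most $R(r)$ and $R(r')$ values.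
\end{proof}

The bound $R(r)\le\prod_j(2r_j+1)$ would bring back the factors $5$ and $9$ of Section~\ref{sec:A}. The next lemma does better by treating each stretch of nonzero $r_j$ as one interval. It is phrased as a recursion in $j$ because the types of a far pair are independent, and a recursion can be averaged one step at a time.

\begin{lemma}\label{lem:runs}
Let $r$ be a vector of $k$ nonnegative integers. Put $\omega_0=\lambda_0=1$ and, for $1\le j\le k$,
\[
(\omega_j,\lambda_j)=
\begin{cases}
\bigl(3\,\omega_{j-1},\ (\lambda_{j-1}+2r_j)/3\bigr)&\text{if }r_j\ge1,\\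
\bigl(\lambda_{j-1}\,\omega_{j-1},\ 1\bigr)&\text{if }r_j=0.
\end{cases}
\]
Then $R(r)\le\omega_k\lambda_k$.
\end{lemma}

\begin{proof}
Split $\{j:r_j\ge1\}$ into maximal runs $\{u,\dots,v\}$ of consecutive integers, and give such a run the weight $1+2L$, where $L=\sum_{j=u}^v3^{j-u}r_j$. The part of $\sum_j3^{j-1}\alpha_j$ coming from the run is $3^{u-1}$ times an integer in $[-L,L]$, so $R(r)$ is at most the product of the weights.

We show by induction on $j$ that the recursion computes this product for $(r_1,\dots,r_j)$. Let the \emph{open} run be the one ending at $j$, with length $\ell$ and weight $1+2L$; if $j=0$ or $r_j=0$, it is empty, with $\ell=L=0$. Let $\Pi$ be the product of the weights of the other runs. The claim is that $\lambda_j=(1+2L)/3^\ell$ and $\omega_j=3^\ell\,\Pi$. It holds for $j=0$. If $r_{j+1}\ge1$, the open run grows: $\ell$ becomes $\ell+1$, $\Pi$ is unchanged, and $1+2L$ becomes $1+2L+2\cdot3^\ell r_{j+1}=3^{\ell+1}(\lambda_j+2r_{j+1})/3$. If $r_{j+1}=0$, the open run closes: $\Pi$ becomes $(1+2L)\Pi=\lambda_j\omega_j$, and the new open run is empty. Both cases match the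 recursion, and $\omega_k\lambda_k=(1+2L)\Pi$ is the full product.
\end{proof}

Thus a digit with $r_j\ge1$ costs a factor $3$ at once, and $\lambda$ records the overshoot of the open run over $3^\ell$, which is paid only when the run closes.

\subsection*{Averaging the recursion}

\begin{lemma}\label{lem:potential}
For every far pair $(s,t)$ we have $\mathbb E\,\Delta(s,t)\le405\,(31/5)^k$.
\end{lemma}

\begin{proof}
Run the recursion of Lemma~\ref{lem:runs} for $r$ and for $r'$ together, with variables $(\omega,\lambda)$ and $(\omega',\lambda')$, and let $W=\omega\omega'$. Starting from $W=\lambda=\lambda'=1$, one step acts as follows: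
\[
\begin{array}{c|ccc}
\text{type}&\text{new }W&\text{new }\lambda&\text{new }\lambda'\\ \hline
\text{mixed}&9W&(\lambda+2)/3&(\lambda'+2)/3\\
00&3\lambda'W&(\lambda+4)/3&1\\
11&3\lambda W&1&(\lambda'+4)/3
\end{array}
\]
At all times $\lambda,\lambda'\ge1$, and at least one of them equals $1$: this holds at the start, a mixed step preserves the value $1$, and the other steps reset one variable to $1$. So the state is governed by the single \emph{excess} $e=\lambda+\lambda'-2\ge0$, and $\lambda\lambda'=1+e$. By Lemmas~\ref{lem:split} and~\ref{lem:runs},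
\begin{equation}\label{eq:We}
\Delta(s,t)\le81\,W_k(1+e_k),
\end{equation}
where the subscript denotes the value after $k$ steps.

The factor by which $W$ grows depends on $e$, so $\mathbb E\,W_k$ does not factor. We look instead for a potential $\Phi=W(1+\mu e)$, with a constant $\mu>0$, whose conditional expectation grows by at most a fixed factor per step. By Lemma~\ref{lem:random}(c) the types are independent, with probabilities $\frac12,\frac14,\frac14$ for mixed, $00$, $11$. These probabilities and the table are symmetric under exchanging $(\lambda,00)$ with $(\lambda',11)$, so we may assume that the current state is $(\lambda,\lambda')=(1+e,1)$. The next step gives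
\[
\begin{array}{c|ccc}
\text{type}&\text{mixed}&00&11\\ \hline
W_{\mathrm{new}}/W&9&3&3(1+e)\\
e_{\mathrm{new}}&e/3&(e+2)/3&2/3
\end{array}
\]
and therefore, given the earlier types,
\begin{align*}
\frac{\mathbb E\,\Phi_{\mathrm{new}}}{W}
&=\frac92\Bigl(1+\frac{\mu e}3\Bigr)+\frac34\Bigl(1+\frac{\mu(e+2)}3\Bigr)+\frac34(1+e)\Bigl(1+\frac{2\mu}3\Bigr)\\
&=(6+\mu)+\Bigl(\frac34+\frac{9\mu}4\Bigr)e .
\end{align*}
This is at most $(6+\mu)(1+\mu e)$ as soon as $\frac34+\frac{9\mu}4\le\mu(6+\mu)$, and we want $\mu$ small. The value $\mu=\frac15$ works, since $\frac34+\frac9{20}=1.2\le1.24=\frac15\cdot\frac{31}5$. With this choice each step multiplies $\mathbb E\,\Phi$ by at most $\frac{31}5$, and $\Phi_0=1$, so $\mathbb E\,\Phi_k\le(31/5)^k$. Finally $1+e_k\le5(1+e_k/5)$, so \eqref{eq:We} gives $\Delta(s,t)\le405\,\Phi_k$.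
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\theta=2-\log_3(31/5)$. Since $(31/5)^3=238.328<243=3^5$, we have $\log_3(31/5)<\frac53$ and $\theta>\frac13$. Let $\gamma=1/(1+\theta)<\frac34$, as in \eqref{eq:balance}.

The construction yields only lengths $M3^k$ with $M$ even, so we use the largest such length below $n$ and append the remaining numbers. Let
\[
k=\lfloor\gamma\log_3n\rfloor,\qquad M=2\Bigl\lfloor\frac n{2\cdot3^k}\Bigr\rfloor,\qquad N=M3^k .
\]
Then $n^\gamma/3<3^k\le n^\gamma$, $M\le n/3^k$ and $n-2\cdot3^k<N\le n$. For large $n$ we have $k\ge2$ and $M\ge2$. By Proposition~\ref{prop:average} and Lemma~\ref{lem:potential}, some permutation $b$ of $[N]$ has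
\[
|S(b)|\le N+6kM9^k+405\,M^2(31/5)^k .
\]
Here $N\le n$ and $6kM9^k\le6kn3^k\le6kn^{1+\gamma}$, and by \eqref{eq:balance}
\[
M^2(31/5)^k\le n^2\,9^{-k}\,3^{(2-\theta)k}=n^2\,3^{-\theta k}\le3^\theta n^{2-\gamma\theta}=3^\theta n^{1+\gamma}.
\]
Let $a=(b_1,\dots,b_N,N+1,\dots,n)$, a permutation of $[n]$. The sums $a_u+\dots+a_v$ with $v\le N$ lie in $S(b)$, and there are at most $(n-N)n\le2n^{1+\gamma}$ pairs $(u,v)$ with $v>N$. Altogether $|S(a)|=O(n^{1+\gamma}\log n)$. Since $1+\gamma<\frac74$, this is $O(n^{7/4-\eta})$ for any fixed $\eta$ with $0<\eta<\frac34-\gamma$. Enlarging $C$ covers the finitely many remaining $n$.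
\end{proof}

\section{The lower bound $n^{3/2}$}\label{sec:C}

The argument follows the method of Ruzsa, Shakan, Solymosi and Szemer\'edi \cite{RSSS}. The difference set of the prefix sums contains $n+1$ translates of the set of prefix sums. If the difference set is small, then in each translate most neighbors are also close in the \emph{ordering} of the difference set. A small set has few pairs that are close in its ordering, while the distinct gaps make all the pairs so obtained different.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $p_0<\dots<p_n$ be the prefix sums and let $E=\{p_i-p_j:0\le i,j\le n\}$. The positive elements of $E$ form $S(a)$, the negative ones form $-S(a)$, and $0\in E$, so $|E|=2|S(a)|+1$. For $z\in E$ let $\operatorname{rk}(z)\in\{1,\dots,|E|\}$ be the position of $z$ when $E$ is listed in increasing order. Call a pair $(z,z')\in E^2$ \emph{close} if $1\le\operatorname{rk}(z')-\operatorname{rk}(z)\le2|E|/n$. Each $z$ is the first entry of at most $2|E|/n$ close pairs, so there are at most $2|E|^2/n$ close pairs.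

Fix $j\in\{0,\dots,n\}$. The numbers $p_0-p_j<\dots<p_n-p_j$ lie in $E$, so
\[
\sum_{i=1}^n\bigl(\operatorname{rk}(p_i-p_j)-\operatorname{rk}(p_{i-1}-p_j)\bigr)=\operatorname{rk}(p_n-p_j)-\operatorname{rk}(p_0-p_j)<|E| ,
\]
and every term is at least $1$. Fewer than $n/2$ terms exceed $2|E|/n$, so for at least $n/2$ indices $i$ the pair $(p_{i-1}-p_j,\ p_i-p_j)$ is close. Over all $j$, at least $n(n+1)/2$ index pairs $(i,j)$ give a close pair.

The map $(i,j)\mapsto(p_{i-1}-p_j,\ p_i-p_j)$ is injective. The difference of the two entries is $a_i$, which determines $i$ because the terms of $a$ are distinct; then the first entry determines $p_j$, and hence $j$. It follows that $n(n+1)/2\le2|E|^2/n$, so $|E|\ge\frac12n^{3/2}$ and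
\[
|S(a)|=\frac{|E|-1}2\ge\frac14n^{3/2}-\frac12 .
\]
For $n\ge3$ we have $n^{3/2}\ge4$, and the right side is at least $\frac18n^{3/2}$. For $n\le2$ the distinct sums $p_1,\dots,p_n$ give $|S(a)|\ge n\ge\frac18n^{3/2}$.
\end{proof}

The proof uses two properties of a permutation: the terms are positive, which orders the prefix sums, and they are distinct, which gives the injectivity. Without distinctness the conclusion fails, as the constant sequence shows.

\begin{thebibliography}{9}

\bibitem{Kon}
Jakub Konieczny, \emph{On consecutive sums in permutations}, arXiv:1504.07156 (2015).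

\bibitem{RSSS}
Ruzsa, Shakan, Solymosi and Szemer\'edi, \emph{On distinct consecutive differences}.

\end{thebibliography}
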